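\title{A two-dimensional compactum whose extension dimension is not realized by a countable complex}

\begin{abstract}
We construct a two-dimensional metrizable compactum $X$ whose absolute extensors among simplicial complexes are exactly the nonempty connected complexes with torsion first homology group. The extension dimension of $X$ exists, but no countable complex realizes it. More precisely, the least number of simplices of a realizing complex is the dominating number $\mathfrak d$. No such example exists in dimension at most one. The proof is a diagonal argument: for a countable candidate $K$ we build a compactum $Y$ for which $K$ is an absolute extensor, and then a group of unitriangular matrices whose generators become torsion in homology too slowly for $Y$.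
\end{abstract}

\section{Introduction}

The covering dimension of a compact metrizable space $Z$ can be read from extension problems: $\dim Z\le n$ if and only if every continuous map from a closed subset of $Z$ to the sphere $S^n$ extends over $Z$. Extension dimension replaces the spheres by arbitrary complexes.

Throughout, a \emph{compactum} is a compact metrizable space, a \emph{map} is a continuous map, and a \emph{complex} is a simplicial complex with the metric topology (recalled in Section~\ref{sec:prelim}). A complex is \emph{countable} if it has countably many simplices. A complex $L$ is an \emph{absolute extensor} for a compactum $X$, written $L\in\mathrm{AE}(X)$, if every map $f\colon A\to L$ defined on a closed subset $A\subseteq X$ extends to a map $X\to L$. For complexes $L$ and $K$ put $L\le K$ if $L\in\mathrm{AE}(Z)$ implies $K\in\mathrm{AE}(Z)$ for every compactum $Z$. The complexes $L$ and $K$ are \emph{equivalent} if $L\le K$ and $K\le L$; the equivalence class $[L]$ is the \emph{extension type} of $L$, and $[L]\le[K]$ means $L\le K$. A compactum $X$ has \emph{extension dimension} $\operatorname{e-dim}X=[L]$ if $L\in\mathrm{AE}(X)$ and $L\le K$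 for every complex $K\in\mathrm{AE}(X)$. In this case we say that $L$ \emph{realizes} the extension dimension of $X$; the realizing complexes are exactly the members of the class $[L]$.

By the characterization of dimension above, $[S^0]<[S^1]<[S^2]<\cdots$, the inequalities being strict because the cube $[0,1]^{n+1}$ has dimension $n+1$. A realizing complex plays for $X$ the role that $S^n$ plays for the inequality $\dim\le n$. Indeed, if $\operatorname{e-dim}X=[L]$, then for a compactum $Z$ the single condition $L\in\mathrm{AE}(Z)$ holds if and only if every absolute extensor for $X$ is an absolute extensor for $Z$. How large must such a test complex be? The following question was posed in \cite{CF}.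

\begin{quote}
\emph{Let $X$ be a compactum and $L$ a complex, possibly uncountable, with $\operatorname{e-dim}X=[L]$. Is there a countable complex $K$ with $\operatorname{e-dim}X=[K]$?}
\end{quote}

One would guess that the answer is yes. A map of a compactum to a complex can be deformed into a finite subcomplex, and a compactum poses, up to homotopy, only countably many extension problems with values in a given finite complex (both facts are proved below). Everything in sight seems to be countable. Moreover, if $\dim X\le1$ the realizing complex can be taken to be a sphere. The guess overlooks that a realizing complex must lie below \emph{all} absolute extensors for $X$, and that even the countable ones among them can be too varied for a single countable complex to lie below each of them.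

Let $\mathcal T$ denote the class of nonempty connected complexes $K$ for which $H_1(K;\mathbb Z)$ is a torsion group.

\begin{theorem}\label{thm:main}
There is a compactum $X$ with $\dim X=2$ such that for every complex $K$
\begin{equation}\label{eq:star}
K\in\mathrm{AE}(X)\iff K\in\mathcal T.\tag{$*$}
\end{equation}
There is a complex $L$ with $\operatorname{e-dim}X=[L]$, and no countable complex $K$ satisfies $\operatorname{e-dim}X=[K]$.
\end{theorem}

So the answer to the question is no. The failure can be measured exactly. Write $\omega=\{0,1,2,\dots\}$. The \emph{dominating number} $\mathfrak d$ is the least size of a family $\mathcal D\subseteq\omega^\omega$ such that for every $u\in\omega^\omega$ some $d\in\mathcal D$ satisfies $u(n)\le d(n)$ for all but finitely many $n$.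

\begin{theorem}\label{thm:d}
For the compactum $X$ of Theorem~\ref{thm:main}, the least number of simplices of a complex realizing $\operatorname{e-dim}X$ is exactly $\mathfrak d$.
\end{theorem}

\begin{theorem}\label{thm:low}
If $X\ne\emptyset$ is a compactum with $\dim X\le1$, then $\operatorname{e-dim}X$ is $[S^0]$ or $[S^1]$. Hence $2$ is the smallest dimension of a counterexample.
\end{theorem}

All proofs are in ZFC. By \eqref{eq:star}, the last assertion of Theorem~\ref{thm:main} follows once we find, for each countable $K\in\mathcal T$, a compactum $Y$ and a complex $M\in\mathcal T$ with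
\[
K\in\mathrm{AE}(Y),\qquad M\notin\mathrm{AE}(Y).
\]
Section~\ref{sec:idea} carries this out in the smallest cases. After the preliminaries and the proof of Theorem~\ref{thm:low}, Sections~\ref{sec:blocks} and~\ref{sec:towers} develop a construction of compacta that yields both $X$ (Section~\ref{sec:X}) and $Y$. Section~\ref{sec:group} constructs $M$ and proves Theorem~\ref{thm:main}; Section~\ref{sec:d} proves Theorem~\ref{thm:d}.

\section{The idea in small cases}\label{sec:idea}

\subsection*{Making a loop torsion in homology}
We write $[a,b]=aba^{-1}b^{-1}$. For $m\ge1$ and $k\ge0$ let $D_{m,k}$ be obtained from a wedge of oriented circles $x,a_1,b_1,\dots,a_k,b_k$ by attaching one disk along the loop $x^{-m}\prod_{j\le k}[a_j,b_j]$, so that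
\[
\pi_1(D_{m,k})=\Bigl\langle x,a_1,b_1,\dots,a_k,b_k\ \Bigm|\ x^m=\prod_{j\le k}[a_j,b_j]\Bigr\rangle .
\]
We write $\partial D_{m,k}$ for the circle $x$, although it is a boundary in the usual sense only if $m=1$. Thus $D_{1,0}$ is a disk, $D_{1,k}$ is an orientable surface of genus $k$ with one boundary circle, and $D_{2,0}$ is the projective plane. A map of the wedge to a space extends over the disk exactly when it sends the attaching loop to a null-homotopic loop. Hence a loop $y$ in a connected complex $M$, viewed as a map of $\partial D_{m,k}$, extends over $D_{m,k}$ if and only if $y^m$ is a product of $k$ commutators in $\pi_1(M)$. A nonempty connected complex lies in $\mathcal T$ exactly when each of its loops extends over some $D_{m,k}$.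

Consider extending a map from a subcomplex of a triangulated disk to a connected complex $K$. The vertices and edges cause no trouble, and a $2$-simplex $\sigma$ can be filled in only if the loop on $\partial\sigma$ is null-homotopic. If $K\in\mathcal T$, we can instead change the space: cut out $\sigma$ and sew in a suitable $D_{m,k}$. The compactum $X$ is the limit of an inverse sequence $Q_0\leftarrow Q_1\leftarrow\cdots$ in which $Q_0$ is a $2$-simplex and each $Q_i$ arises from a fine triangulation of $Q_{i-1}$ by such replacements. The circle $C=\partial Q_0$ is never touched and survives in the limit.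

\subsection*{The diagonal argument for the projective plane}
We show that $K=D_{2,0}$ is not a least element of $\mathcal T$. Every loop $y$ in $K$ satisfies $y^2=1$ and so extends over $D_{2,0}$. By Proposition~\ref{prop:tower} there is an inverse sequence as above, in which every $2$-simplex is replaced by a disk or by $D_{2,0}$, whose limit $Y$ has $K\in\mathrm{AE}(Y)$. Let $M=D_{3,0}$, with $\pi_1(M)=\mathbb Z/3$, and suppose that a homeomorphism $C\to\partial D_{3,0}$ extends to a map $Y\to M$. Up to homotopy such a map factors through some $Q_j$, and we obtain a homomorphism $\varphi\colon\pi_1(Q_j)\to\mathbb Z/3$ with $\varphi([C])\ne0$ (Lemma~\ref{lem:detect}). If $\sigma$ is one of the replaced simplices, then $2\varphi([\partial\sigma])=0$, so $\varphi([\partial\sigma])=0$. Since $\pi_1(Q_{j-1})$ is the fundamental group of the $1$-skeleton modulo the loops $\partial\sigma$, we get a homomorphism $\pi_1(Q_{j-1})\to\mathbb Z/3$ with the same value on $[C]$. After $j$ steps we arrive at $\pi_1(Q_0)=1$, a contradiction. So $M\notin\mathrm{AE}(Y)$ and $D_{2,0}\not\le D_{3,0}$.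

\subsection*{Why nilpotent groups are needed}
Now let $K$ be the wedge of all finite complexes in $\mathcal T$, one from each isomorphism class. It is countable and lies in $\mathcal T$. If $K\in\mathrm{AE}(Y)$, then every finite $F\in\mathcal T$, being a retract of $K$, lies in $\mathrm{AE}(Y)$. Consequently every loop $C\to M$ that factors through a map $F\to M$ extends over $Y$. In particular a loop of finite order $m$ factors through $D_{m,0}$ and cannot serve as an obstruction. We need an element $x\in\pi_1(M)$ of infinite order with a relation $x^m=\prod[a_j,b_j]$, similar relations for the $a_j$ and $b_j$, and so on without end.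

Such relations are found among matrices. Let $E_{ab}$ be the matrix units and $e_{ab}(u)=1+uE_{ab}$. For invertible matrices $g,h$,
\begin{equation}\label{eq:comm}
[g,h]=1+(gh-hg)g^{-1}h^{-1}.
\end{equation}
Fix a prime $p$ and $r\ge1$, and consider the $3\times3$ integer matrices
\[
x=e_{13}(1),\qquad a=e_{12}(p^r),\qquad b=e_{23}(p^r).
\]
Here $ab-ba=p^{2r}E_{13}$ and $E_{13}a^{-1}b^{-1}=E_{13}$, so $[a,b]=e_{13}(p^{2r})=x^{p^{2r}}$. Thus $x$ has infinite order in $\Delta=\langle x,a,b\rangle$ and finite order in the abelianization of $\Delta$. Suppose that the first stage of $Y$ is $Q_1=D_{m,k}$, and choose $r$ with $p^r\nmid m$. Reduction modulo $p^r$ kills $a$ and $b$ and maps $\Delta$ onto $\mathbb Z/p^r$ with $x\mapsto1$. A homomorphism $\pi_1(Q_1)\to\Delta$ with $[C]\mapsto x$ would give $m\equiv0\pmod{p^r}$, so there is none.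

This defeats the first stage, but a later stage may sew in $D_{p^{2r},1}$, whose fundamental group does map to $\Delta$ with $\partial D_{p^{2r},1}\mapsto x$. In fact no $M\in\mathcal T$ can defeat every compactum built from the $D_{m,k}$, since $X$ is one of them. The remedy uses the hypothesis $K\in\mathcal T$ once more: the loops $a_j,b_j$ in $K$ are themselves torsion in homology, so the pieces sewn into $Y$ may be required to have a second story. Let $B$ be obtained from $D_{m,k}$ by gluing a copy of $D_{m',k'}$ along its circle $\partial D_{m',k'}$ to each of the circles $a_j,b_j$. Let $\varphi$ be a homomorphism from $\pi_1(B)$ to the group of $3\times3$ upper unitriangular matrices over $\mathbb Z/p^s$ with $\varphi(x)=e_{13}(1)$. Write $\alpha_j,\beta_j$ for the entries of $\varphi(a_j)$ in positions $(1,2)$, $(2,3)$, and $\alpha_j',\beta_j'$ for those of $\varphi(b_j)$. By \eqref{eq:comm}, $[\varphi(a_j),\varphi(b_j)]=e_{13}(\alpha_j\beta_j'-\alpha_j'\beta_j)$, so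
\[
m\equiv\sum_j(\alpha_j\beta_j'-\alpha_j'\beta_j)\pmod{p^s}.
\]
The $(1,2)$ and $(2,3)$ entries add under multiplication of matrices and $a_j^{m'}$ is a product of commutators, so $m'\alpha_j\equiv m'\beta_j\equiv0$. Therefore $mm'\equiv0\pmod{p^s}$, which is impossible for large $s$.

It remains to make $a$ and $b$ torsion in homology. For this we pass to $5\times5$ matrices and add four generators whose off-diagonal entries are divisible by $p^s$, so that they are invisible modulo $p^s$; these are in turn harmless for pieces with three stories. In general, the $i$-th stage of $Y$ uses pieces with $i$ stories, the group is built one level at a time after $Y$ is given, and the exponents $r<s<\cdots$ are found by a compactness argument over the $p$-adic integers instead of by computation.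

\section{Preliminaries}\label{sec:prelim}

\subsection*{Complexes}
Let $\lambda_v$ denote the barycentric coordinates of a complex $K$, where $v$ runs over the vertices. The metric topology is given by $d(x,y)=\sum_v|\lambda_v(x)-\lambda_v(y)|$. The \emph{carrier} of $x$ is the simplex spanned by the vertices with $\lambda_v(x)>0$. Since $d(x,y)=2\sum_v\max(\lambda_v(x)-\lambda_v(y),0)$, and only vertices of the carrier of $x$ contribute to this sum, a function into $K$ is continuous if and only if its barycentric coordinates are. Simplicial maps do not increase $d$ and are continuous; subcomplexes carry the subspace topology. The components of a complex are open, and in a connected complex any two vertices are joined by an edge path, so every finite subcomplex lies in a finite connected subcomplex. We use the following standard facts.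
\begin{itemize}
\item Every complex $K$ is an ANR: a map to $K$ from a closed subset of a metrizable space extends to an open neighborhood.
\item (Borsuk's homotopy extension theorem.) If $A$ is closed in a metrizable space $Z$, $K$ is an ANR and $f\simeq f'\colon A\to K$, then $f$ extends over $Z$ if and only if $f'$ does.
\item (Dowker.) The identity map from the weak topology to the metric topology is a homotopy equivalence. Hence $\pi_1(K)$ is the edge-path group, $H_1(K)=H_1(K;\mathbb Z)$ is the simplicial homology group, and for connected $K$ the latter is the abelianization of the former.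
\end{itemize}

A \emph{wedge} of complexes with chosen base vertices is the complex obtained by identifying these vertices. Each summand is a retract of the wedge, by the simplicial map that sends the other summands to the base vertex. If $K$ is a retract of $L$, then $L\le K$: extend a map $A\to K\subseteq L$ to a map into $L$ and retract. So a wedge lies below each of its summands. Since $H_1$ of a wedge is the direct sum of the $H_1$ of the summands, $\mathcal T$ is closed under wedges.

\subsection*{Polyhedra}
A compact polyhedron $Q$ with a subpolyhedron $C$ has arbitrarily fine triangulations in which $C$ is a subcomplex, and gluing compact polyhedra along a PL homeomorphism of subpolyhedra gives a compact polyhedron. To attach something along a closed edge path of a complex $T$, view the path as a simplicial map $\gamma\colon S\to T$ from a triangulated circle with vertices $s_0,\dots,s_{n-1}$ in cyclic order; allowing $\gamma$ to pause at a vertex, we can make $n$ as large as we like. Adding to $T$ the vertices $s_i$ and the simplices spanned by $\{s_i,s_{i+1},\gamma(s_{i+1})\}$ and $\{s_i,\gamma(s_i),\gamma(s_{i+1})\}$ triangulates the mapping cylinder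 of $\gamma$, with $T$ and $S$ as subcomplexes. Adding also the cone over $S$ attaches a disk along $\gamma$. In this way $D_{m,k}$ is triangulated, and every countable group is the fundamental group of a countable connected complex: start from a wedge of triangulated circles, one for each generator, and attach a disk for each relator.

\subsection*{Reduction to finite complexes}
A compact subset of a complex with the metric topology need not lie in a finite subcomplex: in a wedge of infinitely many edges, take the base vertex together with a point at distance $1/n$ from it on the $n$-th edge. A small deformation repairs this.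

\begin{lemma}\label{lem:push}
For every complex $K$ there is a map $\mu\colon K\to K$ that sends every compact set into a finite subcomplex and is homotopic to the identity by a homotopy that moves each point inside its carrier. In particular the homotopy preserves every subcomplex.
\end{lemma}

\begin{proof}
Put $\nu=\max_v\lambda_v>0$ and $u_v=\max(\lambda_v-\nu/2,0)$; note that $|\nu(x)-\nu(x')|\le d(x,x')$. Fix $x$ with carrier $\sigma$, and let $d(x,x')<\nu(x)/4$. If $v$ is not a vertex of $\sigma$, then $\lambda_v(x')\le d(x,x')<\nu(x)/4$, whereas $\nu(x')/2>3\nu(x)/8$, so $u_v(x')=0$. Hence $\Sigma=\sum_vu_v$ is locally a finite sum of continuous functions, and $\Sigma\ge\nu/2>0$. Let $\mu(x')$ be the point with coordinates $u_v(x')/\Sigma(x')$. It lies in the carrier of $x'$ because $u_v>0$ implies $\lambda_v>0$, and $\mu$ is continuous because its coordinates are. The ball of radius $\nu(x)/4$ about $x$ is mapped into $\sigma$, so a compact set is mapped into a finite union of simplices. The homotopy has coordinates $(1-t)\lambda_v+tu_v/\Sigma$.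
\end{proof}

For a finite complex $F$, embed $F$ in some $\mathbb R^N$ and choose $\varepsilon>0$ such that the open $\varepsilon$-neighborhood $V$ of $F$ admits a retraction $r\colon V\to F$; this is possible because $F$ is a compact ANR. If $f\colon A\to F$ and $u\colon A\to\mathbb R^N$ satisfy $|f-u|<\varepsilon$ pointwise, then the segments from $f(a)$ to $u(a)$ lie in $V$, and
\begin{equation}\label{eq:close}
f\simeq r\circ u\ \text{ in } F\quad\text{by the homotopy } r\bigl((1-t)f+tu\bigr).
\end{equation}

For an inverse sequence of compacta $Q_0\leftarrow Q_1\leftarrow\cdots$ with limit $Y$ we write $q^j_i\colon Q_j\to Q_i$ ($j\ge i$) for the bonding maps and $q_i\colon Y\to Q_i$ for the projections. The next lemma moves extension problems from $Y$ to a finite stage.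

\begin{lemma}\label{lem:factor}
Let $Y$ be the limit of an inverse sequence of compacta $Q_i$ and let $K$ be a complex.
\begin{enumerate}
\item[(a)] For every closed $A\subseteq Y$ and every map $f\colon A\to K$ there are $i$, an open set $U\supseteq q_i(A)$ in $Q_i$, a finite subcomplex $F\subseteq K$ and a map $g\colon U\to F$ with $g\circ q_i|_A\simeq f$ in $K$. If $K$ is finite, one may take $F=K$.
\item[(b)] For every map $f\colon Y\to K$ there are $j$ and a map $g\colon Q_j\to K$ with $g\circ q_j\simeq f$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $A=\emptyset$, take $U=\emptyset$. Otherwise, by Lemma~\ref{lem:push} we may assume that $f(A)\subseteq F$ with $F$ finite; if $K$ is finite, take $F=K$ at once. Choose $\varepsilon,V,r$ as above. The functions $u\circ q_i|_A$ with $i\in\omega$ and $u\in C(Q_i,\mathbb R)$ form a subalgebra of $C(A,\mathbb R)$, namely an increasing union of subalgebras, because $u\circ q_i=(u\circ q^j_i)\circ q_j$. It contains the constants and separates points. By the Stone--Weierstrass theorem, applied to the $N$ coordinates of $f$, there are $i$ and $u\colon Q_i\to\mathbb R^N$ with $|u\circ q_i-f|<\varepsilon$ on $A$.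 Put $U=u^{-1}(V)$ and $g=r\circ u|_U$, and apply \eqref{eq:close}.

(b) Apply (a) with $A=Y$ to get $i$, $U$ and $g'\colon U\to K$. The compact sets $q^j_i(Q_j)$, $j\ge i$, decrease, and their intersection is $q_i(Y)$: if $y$ lies in all of them, the nonempty compact sets $(q^j_i)^{-1}(y)$ form an inverse sequence, whose limit is nonempty. As $q_i(Y)\subseteq U$, we have $q^j_i(Q_j)\subseteq U$ for some $j$. Put $g=g'\circ q^j_i$.
\end{proof}

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(a)] Every compactum $Q$ has a countable family $\mathcal P$ of closed subsets such that for every compact $A'\subseteq Q$ and open $U\supseteq A'$ some $P\in\mathcal P$ satisfies $A'\subseteq\operatorname{int}P\subseteq P\subseteq U$.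
\item[(b)] If $P$ is a compactum and $F$ a finite complex, the set $[P,F]$ of homotopy classes of maps $P\to F$ is countable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathcal P$ consist of the finite unions (including the empty one) of closures of members of a countable base. Cover $A'$ by finitely many basic sets whose closures lie in $U$. (b) By \eqref{eq:close}, maps $P\to F$ at uniform distance less than $\varepsilon$ are homotopic. So the homotopy classes are disjoint open subsets of $C(P,F)$, which is separable as a subspace of the separable metric space $C(P,\mathbb R^N)$.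
\end{proof}

\subsection*{Dimension}
For a compactum $Z$, $\dim Z$ is the covering dimension. We use these standard facts: $S^n\in\mathrm{AE}(Z)$ if and only if $\dim Z\le n$; the limit of an inverse sequence of compacta of dimension at most $n$ has dimension at most $n$; a totally disconnected compactum has dimension at most $0$; every nonempty closed subset of a compactum of dimension $0$ is a retract of it; and (Kuratowski) a nonempty path-connected ANR, in particular a nonempty connected complex, is an absolute extensor for every compactum of dimension at most $1$.

\section{Compacta of dimension at most one}\label{sec:low}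

Two necessary conditions will be used here and in Section~\ref{sec:X}. Let $K\in\mathrm{AE}(X)$. If $X\ne\emptyset$, then $K\ne\emptyset$, since the empty map extends over $X$. If $X$ contains a connected set with two distinct points, then $K$ is connected, since a map sending these two points to different components of $K$ would not extend.

\begin{proof}[Proof of Theorem~\ref{thm:low}]
Let $\dim X=0$. Then $S^0\in\mathrm{AE}(X)$. Let $K\in\mathrm{AE}(X)$, so $K\ne\emptyset$, and let $Z$ be a compactum with $S^0\in\mathrm{AE}(Z)$, so $\dim Z\le0$. A map $f\colon A\to K$ extends over $Z$: by a constant map if $A=\emptyset$, and by composing with a retraction $Z\to A$ otherwise. Hence $S^0\le K$ and $\operatorname{e-dim}X=[S^0]$.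

Let $\dim X=1$. Then $S^1\in\mathrm{AE}(X)$. As $X$ is not totally disconnected, every $K\in\mathrm{AE}(X)$ is nonempty and connected. If $S^1\in\mathrm{AE}(Z)$, then $\dim Z\le1$, so $K\in\mathrm{AE}(Z)$ by Kuratowski's theorem. Hence $S^1\le K$ and $\operatorname{e-dim}X=[S^1]$.

The last sentence of the theorem follows from Theorem~\ref{thm:main}.
\end{proof}

\section{Blocks}\label{sec:blocks}

Blocks are the pieces with several stories from Section~\ref{sec:idea}. They have two opposite properties: every loop in a complex from $\mathcal T$ extends over a block of any prescribed height, while unitriangular groups over torsion-free rings do not see the boundary of a high block.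

\begin{definition}
A \emph{block of height $h$} is a compact connected polyhedron $B$ of dimension at most $2$ with an oriented circle $\partial B\subseteq B$, a subpolyhedron, defined by recursion on $h$. The only block of height $0$ is $B=\partial B=S^1$. For $h\ge1$ take $m\ge1$, $k\ge0$ and blocks $A_1,A_1',\dots,A_k,A_k'$ of height $h-1$; glue $\partial A_j$ to the circle $a_j$ and $\partial A_j'$ to the circle $b_j$ of $D_{m,k}$ by orientation-preserving PL homeomorphisms, and let $\partial B$ be the circle $x$.
\end{definition}

The blocks of height $1$ are the $D_{m,k}$. Taking $k=0$ shows that $D_{m,0}$, and in particular the disk $D_{1,0}$, is a block of every height $h\ge1$.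

A \emph{loop} in a connected complex $M$ is a map $\omega\colon S\to M$ of an oriented circle. It \emph{extends over $B$ in $M$} if $\omega\circ\iota$ extends to a map $B\to M$, where $\iota\colon\partial B\to S$ is an orientation-preserving homeomorphism. Any two such $\iota$ are homotopic, so by Borsuk's theorem the property depends only on the free homotopy class of $\omega$, that is, on a conjugacy class in $\pi_1(M)$. We may therefore say that an element $y\in\pi_1(M)$ extends over $B$. Likewise an oriented circle $\gamma$ in a connected polyhedron $Q$ determines $[\gamma]\in\pi_1(Q)$ up to conjugacy, so it makes sense to say that a homomorphism $\varphi$ \emph{kills} $\gamma$, or that $\varphi([\gamma])$ lies in a given normal subgroup.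

\begin{lemma}\label{lem:extend}
Let $M$ be a nonempty connected complex and $G=\pi_1(M)$.
\begin{enumerate}
\item[(a)] Let $B$ be the block built from $m,k,A_j,A'_j$. If $y^m=\prod_{j\le k}[\alpha_j,\beta_j]$ in $G$, where $\alpha_j$ extends over $A_j$ and $\beta_j$ extends over $A_j'$, then $y$ extends over $B$.
\item[(b)] If $M\in\mathcal T$, then for every $h$ every loop in $M$ extends over some block of height $h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Map the circles $x,a_j,b_j$ by based loops representing $y,\alpha_j,\beta_j$. This map extends over the disk of $D_{m,k}$ by the relation, and over $A_j$ and $A_j'$ by hypothesis.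

(b) We use induction on $h$; over $S^1$ every loop extends. Let $h\ge1$ and $y\in G$. As the abelianization of $G$ is torsion, some power $y^m$ with $m\ge1$ lies in the commutator subgroup. Since $[\alpha,\beta]^{-1}=[\beta,\alpha]$, it is a product of commutators $[\alpha_j,\beta_j]$. By induction the $\alpha_j,\beta_j$ extend over blocks of height $h-1$, and (a) applies.
\end{proof}

For a commutative ring $R$ and a finite linearly ordered set $\Lambda$, let $\operatorname{UT}_\Lambda(R)$ be the group of $\Lambda\times\Lambda$ matrices over $R$ that are upper triangular with $1$ on the diagonal.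

\begin{lemma}\label{lem:kill}
Let $R$ be a commutative ring whose additive group is torsion-free, let $|\Lambda|=n$, and let $B$ be a block of height $h$ with $2^h\ge n$. Then every homomorphism $\varphi\colon\pi_1(B)\to\operatorname{UT}_\Lambda(R)$ kills $\partial B$.
\end{lemma}

\begin{proof}
Identify $\Lambda$ with $\{1,\dots,n\}$. For $l\ge1$ let $J_l$ be the set of matrices $A$ with $A_{ab}=0$ whenever $b-a<l$. It is a two-sided ideal of the ring of upper triangular matrices, $J_lJ_{l'}\subseteq J_{l+l'}$, and $J_l=0$ for $l\ge n$. Put $N_l=1+J_l$. This is the kernel of reduction modulo $J_l$ on $N_1=\operatorname{UT}_\Lambda(R)$, hence a normal subgroup. If $g=1+A\in N_l$ and $g'=1+A'\in N_{l'}$, then $gg'-g'g=AA'-A'A\in J_{l+l'}$, so \eqref{eq:comm} gives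
\[
[N_l,N_{l'}]\subseteq N_{l+l'}.
\]
For $l<n$, sending $1+A$ to the entries $A_{a,a+l}$ defines a map $N_l\to R^{n-l}$. It is a homomorphism with kernel $N_{l+1}$, because $(1+A)(1+A')=1+A+A'+AA'$ with $AA'\in J_{2l}\subseteq J_{l+1}$. It follows that
\[
y^m\in N_l,\ m\ge1\ \Longrightarrow\ y\in N_l .
\]
Indeed, suppose that $y\in N_{l'}$ with $l'<l$. If $l'\ge n$, then $y=1$. Otherwise $y^m\in N_{l'+1}$, so $m$ times the image of $y$ in the torsion-free group $R^{n-l'}$ vanishes, and $y\in N_{l'+1}$. Starting from $l'=1$ we reach $y\in N_l$.

We claim that $\varphi([\partial B])\in N_{2^h}$ for every block $B$ of any height $h$ and every $\varphi$. For $h=0$ this says $\varphi([\partial B])\in N_1$. For $h\ge1$ the inductive hypothesis, applied to the composites of $\varphi$ with $\pi_1(A_j)\to\pi_1(B)$ and $\pi_1(A_j')\to\pi_1(B)$, gives $\varphi(a_j),\varphi(b_j)\in N_{2^{h-1}}$. Then $\varphi(x)^m=\prod_j[\varphi(a_j),\varphi(b_j)]\in N_{2^h}$, so $\varphi(x)\in N_{2^h}$. If $2^h\ge n$, then $N_{2^h}=1$.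
\end{proof}

Both hypotheses are needed. The block $D_{m,0}$ has every height $h\ge1$, and its boundary generates $\pi_1(D_{m,0})=\mathbb Z/m$, the group of $2\times2$ unitriangular matrices over $\mathbb Z/m$. For $h=1$ and $n=3$, the assignment $a_1\mapsto e_{12}(1)$, $b_1\mapsto e_{23}(1)$, $x\mapsto e_{13}(1)$ is a homomorphism on $\pi_1(D_{1,1})$ over $\mathbb Z$.

\section{Resolutions and towers}\label{sec:towers}

\subsection*{Resolutions}
Let $Q$ be a compact connected polyhedron of dimension at most $2$ with a circle $C\subseteq Q$, a subpolyhedron. Let $\tau$ be a triangulation of $Q$ whose $1$-skeleton $\tau^1$ contains $C$. For each $2$-simplex $\sigma$ of $\tau$ choose a block $W_\sigma$ of positive height and glue it to $\tau^1$ by a PL homeomorphism $\partial W_\sigma\to\partial\sigma$; we orient $\partial\sigma$ accordingly. Let $Q'=\tau^1\cup\bigcup_\sigma W_\sigma$ be the result, and let $q\colon Q'\to Q$ be a map that is the identity on $\tau^1$ and satisfies $q(W_\sigma)\subseteq\sigma$. Such a map exists by the Tietze extension theorem, as $\sigma$ is a disk. We call $q$ a \emph{resolution} of $Q$ with respect to $\tau$. It has \emph{height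 $h$} if all $W_\sigma$ are blocks of height $h$. The space $Q'$ is again a compact connected polyhedron of dimension at most $2$ that contains $C$, and $q|_C=\mathrm{id}$. Fix a base point $c\in C$ and an orientation of $C$, so that $[C]$ is a definite element of $\pi_1(Q)=\pi_1(Q,c)$ and of $\pi_1(Q')=\pi_1(Q',c)$.

The first lemma lets a homomorphism descend from $Q'$ to $Q$; the second says that resolving solves extension problems.

\begin{lemma}[Collapse]\label{lem:collapse}
Let $q\colon Q'\to Q$ be a resolution, and let $N$ be a group such that for each $\sigma$ every homomorphism $\pi_1(W_\sigma)\to N$ kills $\partial W_\sigma$. Then for every homomorphism $\varphi\colon\pi_1(Q')\to N$ there is a homomorphism $\bar\varphi\colon\pi_1(Q)\to N$ with $\bar\varphi([C])=\varphi([C])$.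
\end{lemma}

\begin{proof}
The composite $\psi\colon\pi_1(\tau^1,c)\to\pi_1(Q',c)\to N$ kills each circle $\partial\sigma=\partial W_\sigma$ by hypothesis. As $\dim Q\le2$, the group $\pi_1(Q,c)$ is the quotient of $\pi_1(\tau^1,c)$ by the normal subgroup generated by the classes $[\partial\sigma]$. So $\psi$ induces $\bar\varphi$, and both $\bar\varphi([C])$ and $\varphi([C])$ equal the value of $\psi$ on the loop $C$ in $\tau^1$.
\end{proof}

By Lemma~\ref{lem:kill}, the hypothesis holds if $q$ has height $h$ and $N$ is any subgroup of $\operatorname{UT}_\Lambda(R)$ with $R$ torsion-free and $|\Lambda|\le2^h$.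

For $P\subseteq Q$ let $\operatorname{St}_\tau P$ be the union of all simplices of $\tau$ that meet $P$. It is a subcomplex containing $P$, and a $2$-simplex not contained in a subcomplex meets it only in boundary points.

\begin{lemma}[Extension]\label{lem:star}
Let $q\colon Q'\to Q$ be a resolution with respect to $\tau$. Let $P\subseteq Q$ be closed, $P^*=\operatorname{St}_\tau P$, and let $f^*\colon P^*\cup\tau^1\to M$ be a map to a connected complex. Suppose that for each $2$-simplex $\sigma\not\subseteq P^*$ the loop $f^*|_{\partial\sigma}$ extends over $W_\sigma$ in $M$. Then there is a map $G\colon Q'\to M$ with $G=f^*\circ q$ on $q^{-1}(P)$.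
\end{lemma}

\begin{proof}
Let $G=f^*$ on $\tau^1$, let $G=f^*\circ q$ on $W_\sigma$ if $\sigma\subseteq P^*$, and let $G|_{W_\sigma}$ be an extension of $f^*|_{\partial\sigma}$ if $\sigma\not\subseteq P^*$. These finitely many closed pieces overlap only in $\tau^1$, where all definitions give $f^*$, so $G$ is continuous. Let $q(w)\in P$. If $w\in\tau^1$, then $G(w)=f^*(w)=f^*(q(w))$. If $w\in W_\sigma$, then $q(w)\in\sigma\cap P$, so $\sigma\subseteq P^*$ and $G(w)=f^*(q(w))$.
\end{proof}

The passage from $P$ to its star cannot be dropped, since $q$ may send points of $W_\sigma\setminus\partial W_\sigma$ into $\partial\sigma$.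

\subsection*{Towers}
A \emph{tower} is an inverse sequence $Q_0\leftarrow Q_1\leftarrow\cdots$ in which $Q_0$ is a $2$-simplex, $C=\partial Q_0$, and each $q^i_{i-1}$ is a resolution. The limit $Y$ is a compactum with $\dim Y\le2$. It contains the closed set $\{(y,y,\dots):y\in C\}$, which we identify with $C$, so that $q_i|_C=\mathrm{id}$. Loops on $C$ supply all the obstructions that we need.

\begin{lemma}\label{lem:detect}
Let $Y$ be the limit of a tower, $M$ a complex and $\omega\colon C\to M$ a loop that extends over $Y$. Then for some $j$ there is a homomorphism $\pi_1(Q_j,c)\to\pi_1(M,\omega(c))$ with $[C]\mapsto[\omega]$.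
\end{lemma}

\begin{proof}
Lemma~\ref{lem:factor}(b), applied to an extension of $\omega$, gives $g\colon Q_j\to M$ with $g|_C\simeq\omega$. Follow $g_*\colon\pi_1(Q_j,c)\to\pi_1(M,g(c))$ by the change of base point along the path traced by $c$ during this homotopy.
\end{proof}

A tower has only countably many stages. By Lemmas~\ref{lem:factor} and~\ref{lem:count}, that is enough to solve all extension problems with values in countably many finite complexes.

\begin{proposition}\label{prop:tower}
Let $F_n\subseteq M_n$ $(n\in\omega)$ be complexes with $F_n$ finite, nonempty and connected and $M_n$ connected. Let $\mathcal B_1,\mathcal B_2,\dots$ be families of blocks of positive height, each containing the disk $D_{1,0}$, such that for all $n$ and $i$ every loop in $F_n$ extends in $M_n$ over some member of $\mathcal B_i$. Then there is a tower in which $q^i_{i-1}$ uses only blocks from $\mathcal B_i$ and whose limit $Y$ has the following property: for every $n$ and every closed $A\subseteq Y$, every map $f\colon A\to F_n$ extends to a map $Y\to M_n$.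
\end{proposition}

\begin{proof}
\emph{One step.} Let $Q_{j-1}$, a closed set $P'\subseteq Q_{j-1}$ and a map $f'\colon P'\to F_n$ be given. We construct a resolution $q\colon Q_j\to Q_{j-1}$ by blocks from $\mathcal B_j$ and a map $G\colon Q_j\to M_n$ with $G=f'\circ q$ on $q^{-1}(P')$. Extend $f'$ to a map of an open set $O\supseteq P'$ to $F_n$. Choose a triangulation $\tau$ with $C\subseteq\tau^1$ so fine that $P^*=\operatorname{St}_\tau P'\subseteq O$. Since $F_n$ is nonempty and connected, the map on $P^*$ extends over the remaining vertices and edges to $f^*\colon P^*\cup\tau^1\to F_n$. Orient each $\partial\sigma$. For $\sigma\not\subseteq P^*$ let $W_\sigma\in\mathcal B_j$ be a block over which $f^*|_{\partial\sigma}$ extends in $M_n$, and for $\sigma\subseteq P^*$ let $W_\sigma$ be the disk. Lemma~\ref{lem:star} gives $G$.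

\emph{Scheduling.} As soon as $Q_i$ is built, fix a family $\mathcal P_i$ for it as in Lemma~\ref{lem:count}(a), and fix a representative in each homotopy class in $[P,F_n]$ for $P\in\mathcal P_i$, $n\in\omega$. An \emph{$i$-task} is a triple $(P,n,f_*)$ with $P\in\mathcal P_i$ and $f_*\colon P\to F_n$ one of these representatives. By Lemma~\ref{lem:count}(b) the $i$-tasks can be listed, possibly with repetitions, as $T_{i,0},T_{i,1},\dots$. Fix a surjection $\beta\colon\{1,2,\dots\}\to\omega\times\omega$ such that $\beta(j)=(i,l)$ implies $i<j$. At stage $j$, with $\beta(j)=(i,l)$ and $T_{i,l}=(P,n,f_*)$, perform the step with $P'=(q^{j-1}_i)^{-1}(P)$ and $f'=f_*\circ q^{j-1}_i|_{P'}$. This produces $Q_j$ and $G\colon Q_j\to M_n$ with $G=f_*\circ q^j_i$ on $(q^j_i)^{-1}(P)$.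

\emph{Verification.} Given $f\colon A\to F_n$, Lemma~\ref{lem:factor}(a) provides $i$, $U$ and $g\colon U\to F_n$ with $g\circ q_i|_A\simeq f$. Choose $P\in\mathcal P_i$ with $q_i(A)\subseteq P\subseteq U$, and let $f_*$ be the representative of the class of $g|_P$. The task $(P,n,f_*)$ is treated at some stage $j$. Then $G\circ q_j\colon Y\to M_n$ restricts on $A$ to $f_*\circ q_i|_A\simeq g\circ q_i|_A\simeq f$, and $f$ extends by Borsuk's theorem.
\end{proof}

\section{The compactum $X$}\label{sec:X}

The class $\mathcal T$ is far from countable, so Proposition~\ref{prop:tower} cannot be applied to its members one by one. But every loop in a member of $\mathcal T$ factors through some $D_{m,k}$, and it suffices to solve the problems for the countably many pairs $\partial D_{m,k}\subseteq D_{m,k}$. This is why the proposition is stated for pairs: for $k\ge1$ the group $H_1(D_{m,k})\cong\mathbb Z/m\oplus\mathbb Z^{2k}$ is not torsion, and only the maps into the circle $\partial D_{m,k}$ will extend.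

Apply Proposition~\ref{prop:tower} to an enumeration of these pairs, with every $\mathcal B_i$ equal to the family of all blocks of height $1$. The hypothesis holds. A loop in $\partial D_{m,k}$ represents $x^d$ for some $d\in\mathbb Z$, and $(x^d)^m=\bigl(\prod_j[a_j,b_j]\bigr)^d$ is a product of $|d|k$ commutators, for negative $d$ because $[a,b]^{-1}=[b,a]$. So the loop extends over $D_{m,|d|k}$ by Lemma~\ref{lem:extend}(a). From now on $X$ denotes the limit of the resulting tower $(Q_i)$.

\begin{proposition}\label{prop:X}
The compactum $X$ satisfies \eqref{eq:star}, and $\dim X=2$.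
\end{proposition}

\begin{proof}
\emph{$K\in\mathcal T$ implies $K\in\mathrm{AE}(X)$.} Let $f\colon A\to K$ with $A\subseteq X$ closed, and take $i,U,g$ as in Lemma~\ref{lem:factor}(a). Choose a triangulation $\tau$ of $Q_i$ so fine that $P=\operatorname{St}_\tau q_i(A)\subseteq U$, and extend $g|_P$ to $g'\colon P\cup\tau^1\to K$, using that $K$ is nonempty and connected. Let $\sigma\not\subseteq P$ be a $2$-simplex. By Lemma~\ref{lem:extend}(b) with $h=1$ there are $m,k$, a homeomorphism $\iota\colon\partial\sigma\to\partial D_{m,k}$ and a map $e_\sigma\colon D_{m,k}\to K$ with $e_\sigma\circ\iota=g'|_{\partial\sigma}$. By the choice of $X$, the map $\iota\circ q_i\colon q_i^{-1}(\partial\sigma)\to\partial D_{m,k}$ extends to a map $X\to D_{m,k}$. Restrict it to $q_i^{-1}(\sigma)$ and compose with $e_\sigma$; the result $\Phi_\sigma\colon q_i^{-1}(\sigma)\to K$ agrees with $g'\circ q_i$ on $q_i^{-1}(\partial\sigma)$. Now $\sigma\cap(P\cup\tau^1)=\partial\sigma$, and $\sigma\cap\sigma'\subseteq\partial\sigma\cap\partial\sigma'$ for distinct $2$-simplices. So the finitely many maps $\Phi_\sigma$ and the map $g'\circ q_i$ on $q_i^{-1}(P\cup\tau^1)$ agree on overlaps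 and define a map $X\to K$. It extends $g\circ q_i|_A\simeq f$, so $f$ extends by Borsuk's theorem.

\emph{$K\in\mathrm{AE}(X)$ implies $K\in\mathcal T$.} As $X$ contains the circle $C$, the complex $K$ is nonempty and connected (Section~\ref{sec:low}), so every class in $H_1(K)$ is represented by a loop $\omega\colon C\to K$. This loop extends over $X$. Lemma~\ref{lem:detect} gives, after abelianizing, a homomorphism $H_1(Q_j)\to H_1(K)$ sending the class of $C$ to the class of $\omega$. It suffices to show that $C$ has finite order in $H_1(Q_j)$. Let $\varphi\colon\pi_1(Q_j)\to\mathbb Q$ be a homomorphism. A homomorphism $\pi_1(D_{m,k})\to\mathbb Q$ kills $x$, because $m$ times the value of $x$ is $0$. So Lemma~\ref{lem:collapse} applies successively to $q^j_{j-1},\dots,q^1_0$, and since $\pi_1(Q_0)=1$ we get $\varphi([C])=0$. An element of infinite order in the finitely generated abelian group $H_1(Q_j)$ is detected by a homomorphism to $\mathbb Z\subseteq\mathbb Q$, so $C$ has finite order.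

\emph{Dimension.} We know that $\dim X\le2$. By \eqref{eq:star}, $S^1\notin\mathrm{AE}(X)$, so $\dim X\ge2$.
\end{proof}

By \eqref{eq:star}, a complex realizes $\operatorname{e-dim}X$ if and only if it is a least element of $\mathcal T$. Since $\mathcal T$ is closed under wedges and wedges are lower bounds, a large enough wedge will do.

\begin{proposition}\label{prop:exists}
Let $L$ be the wedge of all subcomplexes of the full complex on the vertex set $\omega$ (whose simplices are all nonempty finite subsets) that belong to $\mathcal T$. Then $\operatorname{e-dim}X=[L]$.
\end{proposition}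

\begin{proof}
We have $L\in\mathcal T$. Let $K'\in\mathcal T$, let $Z$ be a compactum with $L\in\mathrm{AE}(Z)$, and let $f\colon A\to K'$ with $A\subseteq Z$ closed. By Lemma~\ref{lem:push} and Borsuk's theorem we may assume that $f(A)$ lies in a nonempty finite connected subcomplex $K_0\subseteq K'$. Define countable connected subcomplexes $K_0\subseteq K_1\subseteq\cdots$ of $K'$ as follows. For each of the countably many simplicial $1$-cycles $\zeta$ of $K_n$ choose $m\ge1$ and a $2$-chain of $K'$ with boundary $m\zeta$. Add to $K_n$ the simplices of these chains with their faces, and for each new vertex an edge path in $K'$ from it to $K_n$; this is $K_{n+1}$. The union $K=\bigcup_nK_n$ is countable and connected, and $H_1(K)$ is torsion because every $1$-cycle of $K$ lies in some $K_n$. Numbering the vertices shows that $K$ is isomorphic to a summand of $L$, so $L\le K$ and $f$ extends to a map $Z\to K\subseteq K'$. Hence $L\le K'$.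
\end{proof}

\section{A slow group and the proof of Theorem~\ref{thm:main}}\label{sec:group}

The following proposition is the heart of the argument. It makes no assumption on the tower except that the heights grow.

\begin{proposition}\label{prop:group}
Let $(Q_i)$ be a tower in which $q^i_{i-1}$ has height $i$ for every $i\ge1$. Then there are a countable group $\Gamma$ with torsion abelianization and an element $x\in\Gamma$ such that for no $i\ge0$ is there a homomorphism $\pi_1(Q_i)\to\Gamma$ with $[C]\mapsto x$.
\end{proposition}

\begin{proof}
\emph{The groups.} Each relation $x^m=[a,b]$ splits an index interval into two, so we index matrices by dyadic rationals. Let $\Lambda_k=\{j2^{-k}:0\le j\le2^k\}$ and $\Lambda=\bigcup_k\Lambda_k$. For a commutative ring $R$ let $\operatorname{UT}_\Lambda(R)$ be the group of matrices $1+A$, where $A$ is a $\Lambda\times\Lambda$ matrix with finitely many nonzero entries and $A_{ab}=0$ unless $a<b$. We identify $\operatorname{UT}_{\Lambda_k}(R)$ with the subgroup of those $1+A$ with $A$ supported on $\Lambda_k\times\Lambda_k$; these subgroups increase with union $\operatorname{UT}_\Lambda(R)$. For $a<a'<b$ we have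
\begin{equation}\label{eq:steinberg}
e_{ab}(u)^m=e_{ab}(mu),\qquad[e_{aa'}(u),e_{a'b}(v)]=e_{ab}(uv).
\end{equation}
The first holds as $E_{ab}^2=0$. The second follows from \eqref{eq:comm}, since $gh-hg=uvE_{ab}$ and $E_{ab}E_{aa'}=E_{ab}E_{a'b}=0$.

Fix a prime $p$. Let integers $0=r_0<r_1<r_2<\cdots$ be given; they will be chosen below. For an interval $I=[a,b]$ with $a=j2^{-k}$, $b=(j+1)2^{-k}$, $0\le j<2^k$, put $x_I=e_{ab}(p^{r_k})$ and call it a generator of \emph{level} $k$. The only generator of level $0$ is $x=e_{01}(1)$. Let $\Delta_i\le\operatorname{UT}_{\Lambda_i}(\mathbb Z)$ be generated by the generators of level at most $i$; it depends only on $r_0,\dots,r_i$. The group $\Delta_1$ is the group $\Delta$ of Section~\ref{sec:idea} with $r=r_1$. For $r\ge1$ let $\Delta_i[r]$ be the image of $\Delta_i$ under reduction modulo $p^r$, a subgroup of the finite group $\operatorname{UT}_{\Lambda_i}(\mathbb Z/p^r)$. We write $x$ also for the images of $x$. Reduction modulo $p^{r_i}$ kills every generator of level $k\ge i$, because $r_k\ge r_i$. Therefore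
\begin{equation}\label{eq:drop}
\Delta_j[r_i]=\Delta_{i-1}[r_i]\qquad(1\le i\le j).
\end{equation}

\emph{Choice of the exponents.} We choose $r_1<r_2<\cdots$ recursively so that for each $i\ge1$:
\begin{quote}
$(S_i)$\quad there is no homomorphism $\pi_1(Q_i)\to\Delta_{i-1}[r_i]$ with $[C]\mapsto x$.
\end{quote}
The difficulty is that Lemma~\ref{lem:kill} needs a torsion-free ring, while \eqref{eq:drop} needs the rings $\mathbb Z/p^r$. The ring $\mathbb Z_p=\varprojlim_r\mathbb Z/p^r$ of $p$-adic integers connects the two. Its additive group is torsion-free: if $p^lm'u=0$ with $p\nmid m'$, then $p^lu\equiv0\pmod{p^{r+l}}$, so $u\equiv0\pmod{p^r}$, for every $r$.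

Let $r_0,\dots,r_{i-1}$ be chosen, with $(S_{i-1})$ true if $i\ge2$, and suppose that $(S_i)$ fails for every value $r_i=r>r_{i-1}$. Let $\mathcal H_r$ be the set of homomorphisms $\pi_1(Q_i)\to\Delta_{i-1}[r]$ with $[C]\mapsto x$. It is nonempty by assumption, and finite because $\pi_1(Q_i)$ is finitely generated and $\Delta_{i-1}[r]$ is finite. Reduction $\Delta_{i-1}[r+1]\to\Delta_{i-1}[r]$ induces maps $\mathcal H_{r+1}\to\mathcal H_r$. An inverse sequence of nonempty finite sets has a nonempty limit, so there is a compatible sequence of homomorphisms, that is, a homomorphism
\[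
\varphi\colon\pi_1(Q_i)\to N:=\varprojlim_r\Delta_{i-1}[r]\ \le\ \varprojlim_r\operatorname{UT}_{\Lambda_{i-1}}(\mathbb Z/p^r)=\operatorname{UT}_{\Lambda_{i-1}}(\mathbb Z_p)
\]
with $\varphi([C])=e_{01}(1)$. Here the height is used: $|\Lambda_{i-1}|=2^{i-1}+1\le2^i$ and $q^i_{i-1}$ has height $i$, so Lemmas~\ref{lem:kill} and~\ref{lem:collapse} yield $\bar\varphi\colon\pi_1(Q_{i-1})\to N$ with $\bar\varphi([C])=e_{01}(1)$. If $i=1$, this contradicts $\pi_1(Q_0)=1$. If $i\ge2$, reduce $\bar\varphi$ modulo $p^{r_{i-1}}$. This gives a homomorphism $\pi_1(Q_{i-1})\to\Delta_{i-1}[r_{i-1}]$ with $[C]\mapsto x$, and the target equals $\Delta_{i-2}[r_{i-1}]$ by \eqref{eq:drop}, contrary to $(S_{i-1})$. So $r_i$ can be chosen.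

\emph{Conclusion.} Let $\Gamma=\bigcup_i\Delta_i\le\operatorname{UT}_\Lambda(\mathbb Z)$, a countable group generated by all $x_I$. If $I=[a,b]$ has level $k$ and halves $I',I''$, then by \eqref{eq:steinberg}
\[
x_I^{\,p^{2r_{k+1}-r_k}}=e_{ab}(p^{2r_{k+1}})=[x_{I'},x_{I''}].
\]
So the abelianization of $\Gamma$ is generated by elements of finite order and is torsion. For $i\ge1$, reduction modulo $p^{r_i}$ maps $\Gamma$ onto $\Delta_{i-1}[r_i]$ by \eqref{eq:drop}, with $x\mapsto x$. Hence $(S_i)$ excludes a homomorphism $\pi_1(Q_i)\to\Gamma$ with $[C]\mapsto x$. For $i=0$ there is none because $\pi_1(Q_0)=1$ and $x\ne1$.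
\end{proof}

\begin{corollary}\label{cor:M}
Let $Y$ be the limit of a tower in which $q^i_{i-1}$ has height $i$ for every $i\ge1$. Then there is a countable complex $M\in\mathcal T$ with $M\notin\mathrm{AE}(Y)$.
\end{corollary}

\begin{proof}
Take $\Gamma$ and $x$ from Proposition~\ref{prop:group}, and let $M$ be a countable connected complex with $\pi_1(M)\cong\Gamma$. Then $H_1(M)$ is the abelianization of $\Gamma$, so $M\in\mathcal T$. By Lemma~\ref{lem:detect}, a loop $C\to M$ representing $x$ does not extend over $Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:X} and~\ref{prop:exists} give \eqref{eq:star}, $\dim X=2$ and the complex $L$. Let $K\in\mathrm{AE}(X)$ be countable; we show that $\operatorname{e-dim}X\ne[K]$. By \eqref{eq:star}, $K\in\mathcal T$. As $K$ is countable and connected, $K=\bigcup_nF_n$ with $F_0\subseteq F_1\subseteq\cdots$ finite, nonempty and connected; this is the only use of countability. Let $\mathcal B_i$ be the family of all blocks of height $i$. By Lemma~\ref{lem:extend}(b), Proposition~\ref{prop:tower} applies to the pairs $F_n\subseteq K$; let $Y$ be the limit of the resulting tower.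

Then $K\in\mathrm{AE}(Y)$. Indeed, by Lemma~\ref{lem:push} a map $f\colon A\to K$ is homotopic to a map into a finite subcomplex, hence into some $F_n$. That map extends to $Y\to K$, and so does $f$ by Borsuk's theorem. On the other hand, Corollary~\ref{cor:M} gives $M\in\mathcal T$ with $M\notin\mathrm{AE}(Y)$. Thus $M\in\mathrm{AE}(X)$ and $K\not\le M$, so $K$ does not realize $\operatorname{e-dim}X$.
\end{proof}

\begin{remark}
The proof gives, for each countable $K\in\mathrm{AE}(X)$, a countable $M\in\mathrm{AE}(X)$ with $K\not\le M$. The wedge $K\vee M$ is countable, lies in $\mathrm{AE}(X)$ by \eqref{eq:star}, and lies below both $K$ and $M$. Hence $[K\vee M]<[K]$ strictly, for $K\le K\vee M$ would imply $K\le M$.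
\end{remark}

\section{The dominating number}\label{sec:d}

The group $\Gamma$ escapes from $Y$ because the exponents $r_i$ grow fast enough. Theorem~\ref{thm:d} says that growth rates are the whole story. To see this we replace the choice of a block by the choice of one natural number, in such a way that every larger number also works.

We need three remarks on $\mathfrak d$. First, $\mathfrak d\ge\aleph_1$: given $d_0,d_1,\dots$, the function $u(n)=1+\max_{j\le n}d_j(n)$ exceeds each $d_j$ at all $n\ge j$. Second, adding to a dominating family all functions that differ from a member at finitely many points does not change its size, so there is a family of size $\mathfrak d$ such that every $u$ is dominated \emph{everywhere} by a member. Third, the domain $\omega$ may be replaced by the countably infinite set $\omega^{<\omega}$ of finite sequences of natural numbers. For $s\in\omega^{<\omega}$ we write $|s|$ for its length and $s^\frown N$ for $s$ followed by $N$; for $z\in\omega^\omega$ we write $z|n=(z(0),\dots,z(n-1))$, and $s\subseteq t$ means that $t$ extends $s$.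

\subsection*{Standard blocks}
For $N\in\omega$ let $\mathfrak B^0_N=S^1$, and for $h\ge1$ let $\mathfrak B^h_N$ be the block of height $h$ with $m=N!$, $k=N\cdot N!$ and all $A_j,A_j'$ equal to $\mathfrak B^{h-1}_N$.

\begin{lemma}\label{lem:standard}
Let $M\in\mathcal T$, $y\in\pi_1(M)$ and $h\ge0$. There is $N_0$ such that $y$ extends over $\mathfrak B^h_N$ in $M$ for all $N\ge N_0$.
\end{lemma}

\begin{proof}
We use induction on $h$; for $h=0$ take $N_0=0$. Let $h\ge1$ and write $y^{m_0}=\prod_{j\le k_0}[\alpha_j,\beta_j]$ with $m_0\ge1$. For $N\ge\max(m_0,k_0)$ the number $m_0$ divides $N!$, and $y^{N!}=(y^{m_0})^{N!/m_0}$ is a product of $k_0N!/m_0\le N\cdot N!$ commutators $[\alpha_j,\beta_j]$. Add factors $[1,1]$ to get exactly $N\cdot N!$ commutators. Their entries belong to the finite set of the elements $1,\alpha_j,\beta_j$, which does not depend on $N$. By induction, all of these extend over $\mathfrak B^{h-1}_N$ for all large $N$, and Lemma~\ref{lem:extend}(a) applies.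
\end{proof}

\subsection*{The upper bound}
We replace the summands of the wedge in Proposition~\ref{prop:exists} by countable complexes that are determined by a finite complex and a sequence of numbers. Let $F$ be a finite nonempty connected complex. Define finite connected complexes $F(s)$, $s\in\omega^{<\omega}$, as follows. Put $F(\emptyset)=F$. Given $F(s)$, fix finitely many closed edge paths that generate $\pi_1(F(s))$, the \emph{chosen loops} of $F(s)$, and let $F(s^\frown N)\supseteq F(s)$ be obtained by attaching to each chosen loop $\gamma$ its mapping cylinder, as in Section~\ref{sec:prelim}, and a triangulated copy of $\mathfrak B^1_N$ along the free end. A map $\theta\colon F(s)\to K'$ extends over $F(s^\frown N)$ as soon as each loop $\theta\circ\gamma$ extends over $\mathfrak B^1_N$ in $K'$: on the cylinders compose $\theta$ with the projection to $F(s)$. For $z\in\omega^\omega$ put $F(z)=\bigcup_nF(z|n)$. This complex is countable and connected. It lies in $\mathcal T$, since every $1$-cycle lies in some $F(z|n)$, and the generators of $H_1(F(z|n))$ are annihilated by $z(n)!$ in $H_1(F(z|(n+1)))$.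

Let $\mathcal D$ be an everywhere dominating family of functions $\omega^{<\omega}\to\omega$ with $|\mathcal D|=\mathfrak d$. For $\rho\in\mathcal D$ define $z_\rho\in\omega^\omega$ recursively by $z_\rho(n)=\rho(z_\rho|n)$. Let $L'$ be the wedge of the complexes $F(z_\rho)$, where $\rho\in\mathcal D$ and $F$ runs over representatives of the countably many isomorphism classes. Then $L'\in\mathcal T$, and $L'$ has at most $\mathfrak d$ simplices.

\begin{proposition}\label{prop:upper}
$\operatorname{e-dim}X=[L']$.
\end{proposition}

\begin{proof}
Let $K'\in\mathcal T$, $L'\in\mathrm{AE}(Z)$, and $f\colon A\to K'$ with $A\subseteq Z$ closed. By Lemma~\ref{lem:push} and Borsuk's theorem we may assume that $f(A)\subseteq F$ for a finite nonempty connected subcomplex $F\subseteq K'$, which we identify with its representative. How large $N$ must be for $F(s^\frown N)$ to map to $K'$ depends on the earlier choices, which is why we work with functions on $\omega^{<\omega}$. Define a function $\rho_0\colon\omega^{<\omega}\to\omega$ and, for some $s$, maps $\theta_s\colon F(s)\to K'$, by recursion on $|s|$. Let $\theta_\emptyset$ be the inclusion. If $\theta_s$ is defined,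 use Lemma~\ref{lem:standard} to find $\rho_0(s)$ such that the images under $\theta_s$ of the finitely many chosen loops extend over $\mathfrak B^1_N$ in $K'$ for all $N\ge\rho_0(s)$; for such $N$ let $\theta_{s^\frown N}$ be an extension of $\theta_s$, and leave it undefined for smaller $N$. If $\theta_s$ is undefined, put $\rho_0(s)=0$ and leave all $\theta_{s^\frown N}$ undefined.

Choose $\rho\in\mathcal D$ with $\rho\ge\rho_0$ everywhere and put $z=z_\rho$. Then $z(n)=\rho(z|n)\ge\rho_0(z|n)$ for all $n$, so by induction all $\theta_{z|n}$ are defined. Since $L'\le F(z)$, the map $f\colon A\to F\subseteq F(z)$ extends to $\tilde f\colon Z\to F(z)$. To avoid checking the continuity of the union of the $\theta_{z|n}$, apply Lemma~\ref{lem:push} to $F(z)$: the map $\mu\circ\tilde f$ sends $Z$ into some $F(z|n)$, and $\mu\circ f\simeq f$ within $F$. As $\theta_{z|n}$ is the inclusion on $F$, the map $\theta_{z|n}\circ\mu\circ\tilde f\colon Z\to K'$ restricts on $A$ to a map homotopic to $f$. By Borsuk's theorem $f$ extends, so $L'\le K'$.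
\end{proof}

\subsection*{The lower bound}
For an uncountable $K$ there are too many tasks to treat one at each stage. Instead, a resolution by $\mathfrak B^h_N$ solves at once every task for which $N$ is large enough. We build a tree of towers, one for each $z\in\omega^\omega$, and choose a branch that is large enough for each task infinitely often.

\begin{lemma}\label{lem:branch}
Let $\mathcal R$ be a family of fewer than $\mathfrak d$ functions $\omega^{<\omega}\to\omega$. There is $z\in\omega^\omega$ such that for every $\rho\in\mathcal R$ the inequality $z(j)\ge\rho(z|j)$ holds for infinitely many $j$.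
\end{lemma}

\begin{proof}
The bound $\rho(z|j)$ depends on the values of $z$ already chosen; we absorb this dependence by iterating one function. For $\rho\in\mathcal R$ put
\[
\psi_\rho(k)=\max\{\rho(s):|s|\le k+1,\ \text{all entries of }s\text{ are at most }k\},
\]
a nondecreasing function. The family $\{\psi_\rho\circ\psi_\rho:\rho\in\mathcal R\}$ is not dominating, so there is $u\in\omega^\omega$ such that for each $\rho$ we have $u(k)\ge\psi_\rho(\psi_\rho(k))$ for infinitely many $k$. Enlarging $u$, we may assume that it is nondecreasing and that $u(k)>k$. Let $z(0)=0$ and $z(j+1)=u(z(j))$. Then $z$ is strictly increasing, so $z|(j+1)$ has length $j+1\le z(j)+1$ and entries at most $z(j)$, whence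
\[
\rho(z|(j+1))\le\psi_\rho(z(j))\qquad(j\ge0).
\]
Fix $\rho$, write $\psi=\psi_\rho$, and let $u(k)\ge\psi(\psi(k))$ with $z(j)\le k<z(j+1)$. Then
\[
z(j+2)=u(z(j+1))\ge u(k)\ge\psi(\psi(k))\ge\psi(\psi(z(j))).
\]
If $z(j+1)\ge\psi(z(j))$, then $z(j+1)\ge\rho(z|(j+1))$. Otherwise $z(j+1)<\psi(z(j))$, so $\rho(z|(j+2))\le\psi(z(j+1))\le\psi(\psi(z(j)))\le z(j+2)$. Thus $j+1$ or $j+2$ is as required. Each interval $[z(j),z(j+1))$ is finite, so infinitely many $k$ give infinitely many $j$.
\end{proof}

\begin{proposition}\label{prop:lower}
Let $K\in\mathcal T$ have fewer than $\mathfrak d$ simplices. There is a tower in which $q^i_{i-1}$ has height $i$ for every $i\ge1$ and whose limit $Y$ satisfies $K\in\mathrm{AE}(Y)$.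
\end{proposition}

\begin{proof}
\emph{The tree of polyhedra.} For $s\in\omega^{<\omega}$ we define polyhedra $Q_s\supseteq C$, each with a fixed metric, triangulations $\tau_s$ with $C\subseteq\tau^1_s$, and maps $q^t_s\colon Q_t\to Q_s$ for $s\subseteq t$. Let $Q_\emptyset$ be a $2$-simplex with boundary $C$. Given $Q_t$, choose $\tau_t$ so fine that for each $s\subseteq t$ the image under $q^t_s$ of every simplex has diameter less than $2^{-|t|}$, and orient the boundary of each $2$-simplex. Let $Q_{t^\frown N}\to Q_t$ be a resolution with respect to $\tau_t$ in which every $W_\sigma$ is $\mathfrak B^{|t|+1}_N$, glued compatibly with the orientations; the maps $q^{t^\frown N}_s$ are the composites. For every $z\in\omega^\omega$ the polyhedra $Q_{z|i}$ form a tower with the required heights. Fix a family $\mathcal P_s$ for $Q_s$ as in Lemma~\ref{lem:count}(a).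

\emph{Tasks.} For each $P\in\mathcal P_s$ and each finite subcomplex $F\subseteq K$ fix a representative in every class in $[P,F]$. A \emph{task} is a quadruple $T=(s,P_1,P_2,f_*)$ with $P_1,P_2\in\mathcal P_s$, $P_1\subseteq\operatorname{int}P_2$, and $f_*\colon P_2\to F$ one of these representatives. Two sets $P_1,P_2$ are needed because the triangulations are now fixed in advance, independently of the task, and $f_*$ must be defined on a star. As $\mathfrak d$ is uncountable, $K$ has fewer than $\mathfrak d$ finite subcomplexes, and by Lemma~\ref{lem:count} there are fewer than $\mathfrak d$ tasks.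

Fix a task $T$. For $t\supseteq s$ put $P^t=(q^t_s)^{-1}(P_1)$, and call $t$ \emph{good for $T$} if $\operatorname{St}_{\tau_t}P^t\subseteq(q^t_s)^{-1}(P_2)$. Every sufficiently long $t\supseteq s$ is good. This is immediate if $P_1$ or $Q_s\setminus\operatorname{int}P_2$ is empty. Otherwise these disjoint compact sets have distance $\delta>0$, and if $2^{-|t|}\le\delta$, the image in $Q_s$ of a simplex of $\tau_t$ that meets $P^t$ has diameter less than $\delta$, meets $P_1$, and so lies in $\operatorname{int}P_2$.

Let $t$ be good for $T$ and $P^*=\operatorname{St}_{\tau_t}P^t$. Extend $f_*\circ q^t_s|_{P^*}$ to $f^*\colon P^*\cup\tau^1_t\to K$, using that $K$ is nonempty and connected. By Lemma~\ref{lem:standard} there is a number $\rho_T(t)$ such that the finitely many loops $f^*|_{\partial\sigma}$, $\sigma\not\subseteq P^*$, extend over $\mathfrak B^{|t|+1}_N$ in $K$ for all $N\ge\rho_T(t)$. For such $N$, Lemma~\ref{lem:star} gives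
\begin{equation}\label{eq:solve}
G\colon Q_{t^\frown N}\to K\quad\text{with}\quad G=f_*\circ q^{t^\frown N}_s\ \text{ on }\ (q^{t^\frown N}_s)^{-1}(P_1).
\end{equation}
Put $\rho_T(t)=0$ for all other $t\in\omega^{<\omega}$.

\emph{The branch.} Take $z$ from Lemma~\ref{lem:branch} for the family of all $\rho_T$, and let $Y=\varprojlim Q_{z|i}$ with projections $q_i$. Let $f\colon A\to K$ with $A\subseteq Y$ closed. Lemma~\ref{lem:factor}(a) gives $i$, $U$, $F$ and $g\colon U\to F$ with $g\circ q_i|_A\simeq f$. Put $s=z|i$. Choose $P_2\in\mathcal P_s$ with $q_i(A)\subseteq\operatorname{int}P_2\subseteq P_2\subseteq U$, and then $P_1\in\mathcal P_s$ with $q_i(A)\subseteq P_1\subseteq\operatorname{int}P_2$. Let $f_*$ be the representative of the class of $g|_{P_2}$ in $[P_2,F]$ and $T=(s,P_1,P_2,f_*)$. Choose $j\ge i$ with $z(j)\ge\rho_T(z|j)$ and so large that $z|j$ is good for $T$. With $t=z|j$ and $N=z(j)$, the map $G$ of \eqref{eq:solve} is defined on $Q_{z|(j+1)}$, and $G\circ q_{j+1}\colon Y\to K$ restricts on $A$ to $f_*\circ q_i|_A\simeq g\circ q_i|_A\simeq f$. By Borsuk's theorem $f$ extends over $Y$.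
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:d}]
Let $K\in\mathrm{AE}(X)$ have fewer than $\mathfrak d$ simplices. Then $K\in\mathcal T$ by \eqref{eq:star}. Take $Y$ from Proposition~\ref{prop:lower} and $M\in\mathcal T$ with $M\notin\mathrm{AE}(Y)$ from Corollary~\ref{cor:M}. Then $M\in\mathrm{AE}(X)$ and $K\not\le M$, so $\operatorname{e-dim}X\ne[K]$. Hence every realizing complex has at least $\mathfrak d$ simplices. The complex $L'$ of Proposition~\ref{prop:upper} realizes $\operatorname{e-dim}X$ and has at most, hence exactly, $\mathfrak d$ simplices.
\end{proof}

\begin{thebibliography}{9}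
\bibitem{CF} Alex Chigogidze and V.~V.~Fedorchuk, \emph{On some dimensional properties of 4-manifolds}, arXiv:math/9908074 (1999).
\end{thebibliography}
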